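\title{Contracting a compact plane set onto a polygon of almost the same area}

\begin{abstract}
We prove that for every compact set $K\subseteq\mathbb{R}^2$ and every $\varepsilon>0$ there is a $1$-Lipschitz map $f$ such that $f(K)$ is a polygon of area at least $|K|-\varepsilon$; moreover, $f$ moves no point of $K$ by more than $\varepsilon$. This answers a question from a paper of Balka, Elekes and M\'ath\'e. The main tool is a theorem on closing holes: for every bounded open set $E\subseteq\mathbb{R}^d$ there is a $1$-Lipschitz map $F$ with $F(\mathbb{R}^d\setminus E)=\mathbb{R}^d$ that moves no point farther than the radius of a ball of volume $|E|$. The map $F$ is a limit of compositions of maps $\mathrm{id}-h\nabla\varphi$ with $\varphi$ smooth, convex and $1$-Lipschitz, and optimal transport shows that an efficient map of this form is always available. Once the holes of $K$ are closed, the boundary of the image lies on curves of finite length, and these are flattened by collapsing thin slabs.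
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

We write $|A|$ for the Lebesgue measure of a set $A\subseteq\mathbb{R}^d$ (the outer measure if $A$ is not known to be measurable) and $|x|$ for the Euclidean norm of a vector $x$. A map $f\colon A\to\mathbb{R}^d$ is a \emph{contraction} if it is $1$-Lipschitz, that is, if $|f(x)-f(y)|\le|x-y|$ for all $x,y\in A$. A set $P\subseteq\mathbb{R}^2$ is a \emph{polygon} if its boundary $\partial P$ can be covered by finitely many line segments. A finite union of triangles is a polygon, and so is a compact subset of a segment. The boundary of a polygon is a null set, so a polygon is measurable, and a polygon of positive area has nonempty interior.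

A contraction cannot increase area (Lemma~\ref{lem:measure}). It is natural to ask how much area must be lost if the image is required to be a polygon. If almost none, then the measure of $A$ is the supremum of the areas of the polygons onto which $A$ can be contracted, and Lebesgue measure is recovered from the elementary area of polygons and the metric alone. For measurable sets of finite measure this fails in general. It is known that there are a bounded, simply connected open set $U\subseteq\mathbb{R}^2$ and $\varepsilon>0$ such that $f(U)$ is not a polygon for any contraction $f\colon U\to\mathbb{R}^2$ with $|f(U)|\ge|U|-\varepsilon$. The question for compact sets is posed in \cite{BEM}: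

\begin{quote}
\emph{Let $K\subseteq\mathbb{R}^2$ be compact and let $\varepsilon>0$. Is there a contraction $f\colon K\to\mathbb{R}^2$ such that $f(K)$ is a polygon and $|f(K)|\ge|K|-\varepsilon$?}
\end{quote}

Two simple cases point to a positive answer. If $K$ is convex, the nearest-point projection onto an inscribed convex polygon is a contraction that maps $K$ onto this polygon. If $K=C\times C$ with $C\subseteq\mathbb{R}$ compact, let $u(t)=|C\cap(-\infty,t]|$. This function is $1$-Lipschitz and constant on each gap of $C$, so $u(C)=u([\min C,\max C])=[0,|C|]$, and $(x_1,x_2)\mapsto(u(x_1),u(x_2))$ contracts $K$ onto a square of area $|K|$.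

The second case also shows the difficulty. A compact set of positive area may have empty interior, while its image must contain disks. So $f$ has to close infinitely many holes exactly, and a contraction can close a hole only by pulling in the material around it. In a product the holes are lined up and a whole strip can be removed at once. For holes of arbitrary shape and position there is no such coordination, and in view of the open set $U$ one may well expect that some compact set resists. None does.

\subsection{Results}

Here $\mathrm{id}$ is the identity map, $|g-\mathrm{id}|\le h$ means that $|g(x)-x|\le h$ for all $x$ in the domain of $g$, and $\omega_d$ is the volume of the unit ball of $\mathbb{R}^d$.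

\begin{theorem}\label{thm:main}
Let $K\subseteq\mathbb{R}^2$ be compact and let $\varepsilon>0$. There is a contraction $f\colon\mathbb{R}^2\to\mathbb{R}^2$ such that $f(K)$ is a polygon, $|f(K)|\ge|K|-\varepsilon$, and $|f(x)-x|\le\varepsilon$ for all $x\in K$. One cannot take $\varepsilon=0$ in the area condition in general.
\end{theorem}

The holes are closed by the following theorem. A set is \emph{$\sigma$-compact} if it is a countable union of compact sets; open and closed subsets of $\mathbb{R}^d$ are $\sigma$-compact.

\begin{theorem}[Closing holes]\label{thm:holes}
Let $d\ge2$, let $E\subseteq\mathbb{R}^d$ be bounded and $\sigma$-compact with $a=|E|>0$, and let $0<\gamma<\omega_d^{1/d}$. There are $C^\infty$ diffeomorphisms $F_k$ of $\mathbb{R}^d$ onto $\mathbb{R}^d$ that are contractions and converge uniformly to a contraction $F$ with $|F-\mathrm{id}|\le a^{1/d}/\gamma$, and such that $|F_k(E)|\to0$. Consequently: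
\begin{enumerate}
\item[(1)] If $E$ is open, then $F(\mathbb{R}^d\setminus E)=\mathbb{R}^d$.
\item[(2)] If $d=2$ and $A\subseteq E$ is a closed square, then $F(A)=F(\partial A)$.
\item[(3)] (Sharp form.) For every bounded open set $E\subseteq\mathbb{R}^d$ there is a contraction $F$ with $F(\mathbb{R}^d\setminus E)=\mathbb{R}^d$ and $|F-\mathrm{id}|\le(|E|/\omega_d)^{1/d}$. This bound is optimal: if $E$ is an open ball of radius $r$ and center $p$, and $F(x)=p$ with $x\notin E$, then $|F(x)-x|\ge r$.
\end{enumerate}
\end{theorem}

The displacement depends only on the volume of $E$, not on its shape or on the number of its components; in (3) it is the radius of the ball with the same volume as $E$. Part (1) says that the complement of $E$ fills the whole space, and part (2) says that a square inside $E$ is crushed onto the image of its own boundary.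

\subsection{The proof in an example}\label{sec:example}

Let $0<r<1$ and let $K$ be the square $[-1,1]^2$ with the open disk of radius $r$ about the origin removed. The map $F(x)=x-rx/|x|$ is a contraction on $K$ (Example~\ref{ex:ball}) and closes the hole. If the ray from the origin in direction $\theta$ leaves the square at distance $R(\theta)\ge1$, then $K$ occupies the distances $[r,R(\theta)]$ on this ray and $F(K)$ occupies $[0,R(\theta)-r]$. So $F(K)$ has no hole, but its boundary, the image of the boundary of the square, is curved. Since $(1-r)R(\theta)\le R(\theta)-r$, the set $F(K)$ contains the square $[-(1-r),1-r]^2$, and its boundary lies in the four slabs $1-r\le|x_i|\le1$. Collapse each slab to a line by applying $t\mapsto\max\{-(1-r),\min\{t,1-r\}\}$ to both coordinates. The image is the square $[-(1-r),1-r]^2$, and the area lost is $4-\pi r^2-4(1-r)^2\le8r$; see Figure~\ref{fig:example}.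

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\fill[gray!30,even odd rule] (-1,-1) rectangle (1,1) (0,0) circle (0.35);
\draw (-1,-1) rectangle (1,1);
\draw (0,0) circle (0.35);
\draw[->] (1.3,0) -- (1.9,0);
\begin{scope}[shift={(3.3,0)}]
\foreach \a in {0,90,180,270} {
\fill[gray!30,rotate=\a] (0,0) -- plot[domain=-1:1,samples=25] ({(\x)*(1-0.35/sqrt(1+(\x)*(\x)))},{1-0.35/sqrt(1+(\x)*(\x))}) -- cycle;
}
\foreach \a in {0,90,180,270} {
\draw[rotate=\a] plot[domain=-1:1,samples=25] ({(\x)*(1-0.35/sqrt(1+(\x)*(\x)))},{1-0.35/sqrt(1+(\x)*(\x))});
\draw[dashed,rotate=\a] (-1.15,0.65) -- (1.15,0.65);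
\draw[dashed,rotate=\a] (-1.15,1) -- (1.15,1);
}
\end{scope}
\draw[->] (4.7,0) -- (5.3,0);
\filldraw[fill=gray!30,shift={(6.3,0)}] (-0.65,-0.65) rectangle (0.65,0.65);
\end{tikzpicture}
\caption{A square with a round hole of radius $r$ (left). The contraction $x\mapsto x-rx/|x|$ closes the hole and bends the sides (middle). The bent sides lie in four slabs of width $r$, bounded by the dashed lines; collapsing each slab to a line gives a square (right).}\label{fig:example}
\end{figure}

The general proof has the same two steps. A contraction of a large square that is close to the identity loses little area from every compact subset (Lemma~\ref{lem:area}), so only the displacement has to be controlled. Let $G$ be the union of the cells of a fine grid that meet $K$. Because $K$ is compact, the open set $E=\operatorname{int}G\setminus K$ has small area, and Theorem~\ref{thm:holes} closes it with small displacement. Then the boundary of $F(K)$ lies in $F(\partial G)$, which is covered by finitely many curves of finite length. Such curves, however long, can be pressed into finitely many lines by collapsing slabs of arbitrarily small total width (Lemma~\ref{lem:flatten}),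 and the result is a polygon.

Section~\ref{sec:prelim} contains three general lemmas. Sections~\ref{sec:steps}--\ref{sec:iteration} prove Theorem~\ref{thm:holes}, Section~\ref{sec:slabs} treats curves, and Section~\ref{sec:main} proves Theorem~\ref{thm:main}.

\section{Contractions, measure and uniform limits}\label{sec:prelim}

Let $B_r(x)$ be the closed ball of radius $r$ about $x$, and $B_r=B_r(0)$. If $|g_1-\mathrm{id}|\le h_1$ and $|g_2-\mathrm{id}|\le h_2$, then $|g_2\circ g_1-\mathrm{id}|\le h_1+h_2$. We recall the \emph{isodiametric inequality}: a set of diameter at most $2r$ in $\mathbb{R}^d$ has outer measure at most $\omega_dr^d$.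

\begin{lemma}\label{lem:measure}
If $A\subseteq\mathbb{R}^d$ and $f\colon A\to\mathbb{R}^d$ is a contraction, then $|f(A)|\le|A|$.
\end{lemma}

\begin{proof}
The image of the part of $A$ in a cube of side $\ell$ has diameter at most $\sqrt d\,\ell$, hence measure at most a constant times $\ell^d$; so $f$ maps null sets to null sets. Let $U\supseteq A$ be open. By the Vitali covering theorem, $U$ is the union of a null set and countably many disjoint balls of radii $r_j$. The image of the part of $A$ in the $j$th ball has diameter at most $2r_j$, hence measure at most $\omega_dr_j^d$. So $|f(A)|\le|U|$, and we take the infimum over $U$.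
\end{proof}

The next lemma turns a bound on displacement into a bound on lost area. A contraction of a square that is close to the identity still covers almost the whole square, and since no part of the square gains area, no part can lose much.

\begin{lemma}\label{lem:area}
Let $Q=[-b,b]^2$, let $0<r<b$, and let $f\colon Q\to\mathbb{R}^2$ be a contraction with $|f-\mathrm{id}|\le r$. Then $|f(K)|\ge|K|-8br$ for every compact set $K\subseteq Q$.
\end{lemma}

\begin{proof}
Let $y\in[-(b-r),b-r]^2$. The continuous map $x\mapsto y-(f(x)-x)$ sends $Q$ into $Q$, so by Brouwer's fixed point theorem it has a fixed point $x$, and $f(x)=y$. Thus $f(Q)\supseteq[-(b-r),b-r]^2$, and by Lemma~\ref{lem:measure}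
\[
4(b-r)^2\le|f(Q)|\le|f(K)|+|f(Q\setminus K)|\le|f(K)|+4b^2-|K|.
\]
Hence $|f(K)|\ge|K|-8br+4r^2\ge|K|-8br$.
\end{proof}

The map $F$ of Theorem~\ref{thm:holes} is far from injective, but it is a uniform limit of homeomorphisms. We use this only through the following lemma.

\begin{lemma}\label{lem:ball}
Let $F_k$ be homeomorphisms of $\mathbb{R}^d$ onto itself that converge uniformly to $F$, let $A\subseteq\mathbb{R}^d$ be compact, and let $y\in F(A)\setminus F(\partial A)$. Then there is an open ball $V$ centered at $y$ such that $V\subseteq F_k(\operatorname{int}A)$ for all large $k$.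
\end{lemma}

\begin{proof}
Write $y=F(x)$ with $x\in A$. The set $F(\partial A)$ is compact and nonempty; let $2c>0$ be its distance from $y$, and let $V$ be the open ball of radius $c$ about $y$. Let $k$ be so large that $|F_k-F|<c$ everywhere. Then $F_k(x)\in V$, and every point of $F_k(\partial A)$ is at distance greater than $c$ from $y$. Since $F_k$ is a homeomorphism of $\mathbb{R}^d$, we have $F_k(\partial A)=\partial F_k(A)$ and $F_k(\operatorname{int}A)=\operatorname{int}F_k(A)$. The connected set $V$ meets $F_k(A)$ and misses its boundary, so it lies in its interior.
\end{proof}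

\section{Gradient steps}\label{sec:steps}

We begin with a single round hole.

\begin{example}\label{ex:ball}
Let $E$ be the open ball of radius $r$ about $0$ in $\mathbb{R}^d$, and let
\[
\varphi(x)=\frac{|x|^2}{2r}\quad(|x|\le r),\qquad \varphi(x)=|x|-\frac r2\quad(|x|\ge r).
\]
This function is $C^1$, with $\nabla\varphi(x)=x/r$ for $|x|\le r$ and $\nabla\varphi(x)=x/|x|$ for $|x|\ge r$, so $|\nabla\varphi|\le1$. The eigenvalues of $D^2\varphi$ are $1/r$ inside the ball, and $0$ and $1/|x|$ outside; all of them lie in $[0,1/r]$. For $0\le h\le r$ put $g_h=\mathrm{id}-h\nabla\varphi$. Off the sphere $|x|=r$, which a segment meets in at most two points, $Dg_h$ is symmetric with eigenvalues in $[0,1]$. So $g_h$ is a contraction, and $|g_h-\mathrm{id}|\le h$. It maps $B_r$ onto $B_{r-h}$, so that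
\[
|g_h(E)|^{1/d}=|E|^{1/d}-\omega_d^{1/d}h .
\]
For $h=r$ the ball is crushed to its center, and $x\mapsto x-rx/|x|$ maps $\mathbb{R}^d\setminus E$ onto $\mathbb{R}^d$.
\end{example}

Finitely many balls of radii $r_1,\dots,r_N$ can be closed one after another, because a contraction $g$ maps an open ball with center $p$ into the open ball of the same radius with center $g(p)$. The resulting bound for the displacement is $r_1+\dots+r_N$. Small area controls only $r_1^2+\dots+r_N^2$: for $N$ disjoint disks of radius $N^{-2/3}$ the area tends to $0$ and the sum of the radii tends to infinity. All holes must be closed at the same time.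

Example~\ref{ex:ball} suggests how. For a smooth function $\varphi$ and small $h$, convexity of $\varphi$ makes $\mathrm{id}-h\nabla\varphi$ a contraction, the bound $|\nabla\varphi|\le1$ makes its displacement at most $h$, and the volume of $E$ decreases by $h\int_E\Delta\varphi$ to first order. Suppose that we can always achieve $\int_E\Delta\varphi\ge d\gamma|E|^{1-1/d}$. With $h$ as time, the volume then obeys $a'\le-d\gamma a^{1-1/d}$, that is, $(a^{1/d})'\le-\gamma$, and it reaches $0$ after total displacement at most $a^{1/d}/\gamma$. We make one step of this evolution precise.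

\begin{definition}\label{def:step}
A \emph{potential with bound $\Lambda\in(0,\infty)$} is a convex function $\varphi\in C^\infty(\mathbb{R}^d)$ with $|\nabla\varphi|\le1$ and $D^2\varphi\le\Lambda I$ everywhere. A \emph{gradient step of size $h$} is a map $g=\mathrm{id}-h\nabla\varphi$, where $\varphi$ is a potential with some bound $\Lambda$ and $0<h<1/\Lambda$.
\end{definition}

\begin{lemma}\label{lem:step}
Let $\varphi$ be a potential with bound $\Lambda$, let $0<h<1/\Lambda$, and let $g=\mathrm{id}-h\nabla\varphi$. Then $g$ is a $C^\infty$ diffeomorphism of $\mathbb{R}^d$ onto itself and a contraction, $|g-\mathrm{id}|\le h$, and $0<\det Dg\le1$. If $\gamma>0$ and $E'$ is a bounded measurable set with $|E'|>0$ and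
\begin{equation}\label{eq:cond}
\Bigl(1-\frac{hd\Lambda}2\Bigr)\int_{E'}\Delta\varphi\,dx\ \ge\ d\gamma\,|E'|^{1-1/d},
\end{equation}
then $|g(E')|^{1/d}\le|E'|^{1/d}-\gamma h$.
\end{lemma}

\begin{proof}
Let $\lambda_1,\dots,\lambda_d\in[0,\Lambda]$ be the eigenvalues of $D^2\varphi(x)$. The matrix $Dg(x)=I-hD^2\varphi(x)$ is symmetric with eigenvalues $1-h\lambda_i\in[1-h\Lambda,1]\subseteq(0,1]$. Hence $g$ is a contraction and a local diffeomorphism with $0<\det Dg\le1$. Integrating $Dg$ along the segment from $y$ to $x$ gives $(g(x)-g(y))\cdot(x-y)\ge(1-h\Lambda)|x-y|^2$, so $|g(x)-g(y)|\ge(1-h\Lambda)|x-y|$. Therefore $g$ is injective and its image is closed. The image is also open, so it is $\mathbb{R}^d$.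

Put $u=h\Delta\varphi=h\sum_i\lambda_i\in[0,hd\Lambda]$. From $1-t\le e^{-t}$ and $e^{-u}\le1-u+u^2/2$ we get
\[
\det Dg=\prod_i(1-h\lambda_i)\le e^{-u}\le1-u\Bigl(1-\frac{hd\Lambda}2\Bigr).
\]
Let $a'=|E'|$. The change of variables formula and \eqref{eq:cond} give
\[
0<|g(E')|=\int_{E'}\det Dg\,dx\le a'-h\,d\gamma\,(a')^{1-1/d}=a'(1-z),\qquad z=d\gamma h\,(a')^{-1/d}.
\]
So $z<1$. The concave function $z\mapsto(1-z)^{1/d}$ lies below its tangent line $1-z/d$ at $0$, and therefore $|g(E')|^{1/d}\le(a')^{1/d}(1-z/d)=(a')^{1/d}-\gamma h$.
\end{proof}

\section{A convex function with large Laplacian}\label{sec:laplacian}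

We need a potential with large $\int_E\Delta\varphi$ for an arbitrary set $E$. In Example~\ref{ex:ball} the gradient $x\mapsto x/r$ spreads $E$ uniformly over the unit ball, which is all the room that the constraint $|\nabla\varphi|\le1$ allows. If a convex function does the same for a set $E$ of volume $a$, then formally $\det D^2\varphi=\omega_d/a$ on $E$, and the inequality between the arithmetic and geometric means of the eigenvalues gives $\Delta\varphi\ge d(\omega_d/a)^{1/d}$ on $E$. Optimal transport provides such a function.

\begin{lemma}\label{lem:laplace}
Let $E\subseteq\mathbb{R}^d$ be bounded and measurable with $a=|E|>0$, and let $\vartheta>0$. There is a potential $\varphi$ with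
\[
\int_E\Delta\varphi\,dx\ \ge\ (1-\vartheta)\,d\,\omega_d^{1/d}a^{1-1/d}.
\]
\end{lemma}

The constant cannot be improved: for a ball of radius $r$ the divergence theorem gives $\int_E\Delta\varphi\,dx\le d\omega_dr^{d-1}=d\omega_d^{1/d}a^{1-1/d}$ whenever $|\nabla\varphi|\le1$.

We recall the facts used in the proof. The push-forward of a measure $\mu$ by a map $T$ is $T_\#\mu(M)=\mu(T^{-1}(M))$. The subdifferential $\partial\psi(y)$ of a convex function $\psi$ at a point $y$ with $\psi(y)<\infty$ is the set of all $p$ with $\psi(x)\ge\psi(y)+p\cdot(x-y)$ for all $x$; if $\psi$ is differentiable at $y$, then $\partial\psi(y)=\{\nabla\psi(y)\}$.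

\emph{Brenier's theorem} \cite[Theorem~2.12]{Villani}. Let $\mu$ and $\nu$ be compactly supported probability measures on $\mathbb{R}^d$, with $\mu$ absolutely continuous. There is a convex function $\psi\colon\mathbb{R}^d\to\mathbb{R}\cup\{+\infty\}$, finite and differentiable at $\mu$-almost every point, with $(\nabla\psi)_\#\mu=\nu$.

\emph{Second derivatives of convex functions} \cite[\S6.3--6.4]{EG}. Let $\varphi_0\colon\mathbb{R}^d\to\mathbb{R}$ be convex. Its distributional Hessian is a measure with values in the positive semidefinite matrices; it is the sum of an absolutely continuous part $H(x)\,dx$ and a singular part, both positive semidefinite. Aleksandrov's theorem states that for almost every $x$ the function $\varphi_0$ is differentiable at $x$ and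
\begin{equation}\label{eq:alex}
\varphi_0(y)=\varphi_0(x)+\nabla\varphi_0(x)\cdot(y-x)+\tfrac12H(x)(y-x)\cdot(y-x)+o(|y-x|^2)\qquad(y\to x).
\end{equation}

\begin{proof}[Proof of Lemma~\ref{lem:laplace}]
Let $\mu=a^{-1}\mathbf{1}_E\,dx$, let $\nu$ be the uniform probability measure on $B_1$, and let $\psi$ be given by Brenier's theorem. Three things separate $\psi$ from a potential: away from $E$ it may be infinite or steep, its Hessian exists only in the weak sense above, and it is not smooth. We treat them in turn.

\emph{Step 1: a $1$-Lipschitz function with the same gradient on $E$.} Let $N$ be the set of points where $\psi$ is finite and differentiable with $|\nabla\psi|\le1$. Then $\mu(N)=\nu(B_1)=1$. Put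
\[
\varphi_0(x)=\sup_{z\in N}\bigl(\psi(z)+\nabla\psi(z)\cdot(x-z)\bigr).
\]
Each affine function in the supremum is $1$-Lipschitz and lies below $\psi$. So $\varphi_0\le\psi$, and the term belonging to $z$ shows that $\varphi_0(z)=\psi(z)<\infty$ for $z\in N$. A supremum of $1$-Lipschitz affine functions that is finite at one point is finite, convex and $1$-Lipschitz on $\mathbb{R}^d$. For $z\in N$ we have $\varphi_0(x)\ge\varphi_0(z)+\nabla\psi(z)\cdot(x-z)$ for all $x$, so $\nabla\psi(z)\in\partial\varphi_0(z)$. Since $\varphi_0$ is differentiable almost everywhere, $T=\nabla\varphi_0$ agrees with $\nabla\psi$ almost everywhere on $N$, and $T_\#\mu=\nu$.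

\emph{Step 2: $T$ has derivative $H$.} Let $x$ be a point where \eqref{eq:alex} holds. We claim that
\begin{equation}\label{eq:subdiff}
\sup_{p\in\partial\varphi_0(y)}|p-T(x)-H(x)(y-x)|=o(|y-x|)\qquad(y\to x).
\end{equation}
Let $r=|y-x|$, let $e$ be a unit vector, let $\delta\in(0,1)$ and $p\in\partial\varphi_0(y)$. Apply \eqref{eq:alex} at $y+\delta re$ and at $y$, both within $2r$ of $x$, and use the symmetry of $H(x)$:
\[
\delta r\,p\cdot e\le\varphi_0(y+\delta re)-\varphi_0(y)=\delta r\,T(x)\cdot e+\delta r\,H(x)(y-x)\cdot e+\tfrac12\delta^2r^2H(x)e\cdot e+o(r^2),
\]
with an error term that is uniform in $e$, $p$ and $\delta$. Dividing by $\delta r$ and taking the supremum over $e$ gives $|p-T(x)-H(x)(y-x)|\le\frac12\delta r\|H(x)\|+o(r)/\delta$. Since $\delta$ is arbitrary, \eqref{eq:subdiff} follows.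

\emph{Step 3: $\det H\ge\omega_d/a$ almost everywhere on $E$.} Let $x$ be a point where \eqref{eq:alex} holds and which is a density point of $E$, meaning that $|E\cap B_r(x)|=(1+o(1))\,\omega_dr^d$ as $r\to0$; almost every point of $E$ has both properties. Fix $\delta>0$. By \eqref{eq:subdiff}, for small $r$ the vector $T(y)$ lies in the compact set $M_r=T(x)+r\bigl(H(x)B_1+B_\delta\bigr)$ for every $y\in B_r(x)$ at which $\varphi_0$ is differentiable. Since $\nu$ has density at most $1/\omega_d$,
\[
\frac{|M_r|}{\omega_d}\ge\nu(M_r)=\mu\bigl(T^{-1}(M_r)\bigr)\ge\mu(B_r(x))=\frac{(1+o(1))\,\omega_dr^d}{a}.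
\]
Dividing by $r^d$ and letting $r\to0$, we get $|H(x)B_1+B_\delta|\ge\omega_d^2/a$. As $\delta\downarrow0$ the compact sets $H(x)B_1+B_\delta$ decrease to $H(x)B_1$, whose measure is $\omega_d\det H(x)$. So $\det H(x)\ge\omega_d/a$.

\emph{Step 4: smoothing.} Let $t=d(\omega_d/a)^{1/d}$. The inequality of the means gives $\operatorname{tr}H\ge d(\det H)^{1/d}\ge t$ almost everywhere on $E$. Elsewhere $\operatorname{tr}H\ge0$, and the trace of the singular part is a nonnegative measure. So $\Delta\varphi_0\ge t\,\mathbf{1}_E\,dx$ as measures. Let $\eta_\sigma\ge0$ be a smooth function with integral $1$ supported in $B_\sigma$, and let $\varphi=\varphi_0*\eta_\sigma$. As an average of translates of $\varphi_0$, it is convex and $1$-Lipschitz. It is smooth, and $\partial_i\partial_j\varphi=\partial_i\varphi_0*\partial_j\eta_\sigma$ is bounded by $\|\partial_j\eta_\sigma\|_{L^1}$. Thus $\varphi$ is a potential. Finally $\Delta\varphi=(\Delta\varphi_0)*\eta_\sigma\ge t\,\mathbf{1}_E*\eta_\sigma$, and $\mathbf{1}_E*\eta_\sigma\to\mathbf{1}_E$ in $L^1$ as $\sigma\to0$, so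
\[
\int_E\Delta\varphi\,dx\ge t\int_E\mathbf{1}_E*\eta_\sigma\,dx\ \longrightarrow\ ta=d\,\omega_d^{1/d}a^{1-1/d}.
\]
A sufficiently small $\sigma$ gives the lemma.
\end{proof}

\section{Closing holes: proof of Theorem~\ref{thm:holes}}\label{sec:iteration}

Lemmas~\ref{lem:step} and \ref{lem:laplace} provide one efficient step for every set of positive measure. The difficulty is that the bound $\Lambda$ depends on the set in an uncontrolled way, and the step size is limited by $1/\Lambda$. An iteration with carelessly chosen steps could converge while the volume is still positive. We therefore take at each stage a step that is at least half as large as the best possible one. If the volume stalled at a positive value, the limit set would have an efficient step of its own; this one step would also be efficient for all late sets of the iteration, and the step sizes could not tend to zero.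

\subsection{The greedy iteration}

Fix $\gamma<\omega_d^{1/d}$ and $\vartheta>0$ with $(1-\vartheta)\omega_d^{1/d}>\gamma$. Let $E'$ be a bounded $\sigma$-compact set with $|E'|>0$. Call $h>0$ \emph{efficient for $E'$} if there is a gradient step $g$ of size $h$ with
\begin{equation}\label{eq:efficient}
|g(E')|^{1/d}\le|E'|^{1/d}-\gamma h,
\end{equation}
and let $h^*(E')$ be the supremum of the efficient numbers. Efficient numbers exist: the potential of Lemma~\ref{lem:laplace} has $\int_{E'}\Delta\varphi\,dx>d\gamma|E'|^{1-1/d}$, so \eqref{eq:cond} holds for small $h$. By \eqref{eq:efficient}, $h^*(E')\le|E'|^{1/d}/\gamma<\infty$.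

Put $E_0=E$ and $F_0=\mathrm{id}$. Given $E_{k-1}$, choose $h_k\ge\frac12h^*(E_{k-1})$ efficient for $E_{k-1}$, with gradient step $g_k$, and put
\[
F_k=g_k\circ F_{k-1},\qquad E_k=g_k(E_{k-1})=F_k(E),\qquad a_k=|E_k|.
\]
Each $g_k$ is a diffeomorphism, so $E_k$ is again bounded and $\sigma$-compact with $a_k>0$, and the construction continues. The maps $F_k$ are $C^\infty$ diffeomorphisms of $\mathbb{R}^d$ onto itself and contractions. Summing $\gamma h_k\le a_{k-1}^{1/d}-a_k^{1/d}$ gives
\begin{equation}\label{eq:sum}
\sum_{k\ge1}h_k\le a^{1/d}/\gamma .
\end{equation}
Since $|F_k-F_{k-1}|\le h_k$ everywhere, $F_k$ converges uniformly to a contraction $F$, and $|F_k-\mathrm{id}|\le a^{1/d}/\gamma$ and $|F-\mathrm{id}|\le a^{1/d}/\gamma$. The sequence $a_k$ decreases to a limit $a_\infty\ge0$.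

\subsection{The volume tends to zero}

Suppose that $a_\infty>0$, and let $E_\infty=F(E)$. This set is bounded, and it is $\sigma$-compact, hence Borel, because $E$ is $\sigma$-compact and $F$ is continuous. To transfer a step from $E_\infty$ to $E_k$ we need $\int_{E_k}\Delta\varphi\to\int_{E_\infty}\Delta\varphi$. A weak limit of indicator functions is in general only a density with values in $[0,1]$, so we first identify the limit and then show that it is an indicator function.

\emph{Step 1: the weak limit.} The Jacobians $j_k=\det DF_k$ satisfy $j_k=(\det Dg_k\circ F_{k-1})\,j_{k-1}$ with $0<\det Dg_k\le1$. So they take values in $(0,1]$ and decrease pointwise to a function $j_\infty$. For every bounded measurable set $A$, change of variables and dominated convergence give $|F_k(A)|=\int_Aj_k\to\int_Aj_\infty$; in particular $\int_Ej_\infty=a_\infty$. Let $\mu=F_\#(j_\infty\mathbf{1}_E\,dx)$. For a continuous function $w$ with compact support, the same two tools give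
\begin{equation}\label{eq:weak}
\int_{E_k}w\,dx=\int_Ew(F_k)\,j_k\,dx\ \longrightarrow\ \int_Ew(F)\,j_\infty\,dx=\int w\,d\mu .
\end{equation}
For $w\ge0$ the left side is at most $\int w\,dx$. Hence $\mu(O)\le|O|$ for open sets $O$, then for all Borel sets by outer regularity, and so $\mu=\rho\,dx$ with $0\le\rho\le1$. The measure $\mu$ has total mass $a_\infty$ and vanishes outside $E_\infty$.

\emph{Step 2: $|E_\infty|\le a_\infty$.} Let $A$ be a closed cube. By Lemma~\ref{lem:ball}, every point of $F(A)\setminus F(\partial A)$ lies in $F_k(A)$ for all large $k$. By Lemma~\ref{lem:measure}, $|F(\partial A)|=0$. Fatou's lemma applied to the indicator functions of $F_k(A)$ gives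
\[
|F(A)|\le\liminf_{k\to\infty}|F_k(A)|=\int_Aj_\infty\,dx .
\]
Let $\delta>0$, take an open set $U\supseteq E$ with $|U\setminus E|<\delta$, and write $U$ as a countable union of closed cubes $A_i$ with disjoint interiors. Then
\[
|E_\infty|\le\sum_i|F(A_i)|\le\int_Uj_\infty\,dx\le a_\infty+\delta ,
\]
and $\delta$ is arbitrary.

\emph{Step 3: the contradiction.} We have $a_\infty=\int_{E_\infty}\rho\,dx\le|E_\infty|\le a_\infty$. So $|E_\infty|=a_\infty>0$ and $\rho=\mathbf{1}_{E_\infty}$ almost everywhere. Let $\varphi$ be the potential of Lemma~\ref{lem:laplace} for $E_\infty$, with bound $\Lambda$. Then $\int_{E_\infty}\Delta\varphi\,dx>d\gamma a_\infty^{1-1/d}$, and we fix $h\in(0,1/\Lambda)$ with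
\[
\Bigl(1-\frac{hd\Lambda}2\Bigr)\int_{E_\infty}\Delta\varphi\,dx>d\gamma\,a_\infty^{1-1/d}.
\]
All the sets $E_k$ and $E_\infty$ lie within distance $a^{1/d}/\gamma$ of $E$, hence in one ball. Applying \eqref{eq:weak} to a function $w$ that equals $\Delta\varphi$ on this ball, we get $\int_{E_k}\Delta\varphi\,dx\to\int_{E_\infty}\Delta\varphi\,dx$. Also $a_k\to a_\infty$. So \eqref{eq:cond} holds with $E'=E_k$ for all large $k$, and by Lemma~\ref{lem:step} the fixed number $h$ is efficient for these $E_k$. Then $h_{k+1}\ge\frac12h^*(E_k)\ge h/2$ for all large $k$, which contradicts \eqref{eq:sum}. Hence $|F_k(E)|=a_k\to0$.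

\subsection{The consequences}

(1) Let $E$ be open and $y\in\mathbb{R}^d$. For each $n\ge1$ choose $k$ with $|F_k(E)|<\omega_dn^{-d}$ and $|F_k-F|\le1/n$. The ball $B_{1/n}(y)$ has larger measure than $F_k(E)$, so it contains a point $y_n\notin F_k(E)$. Since $F_k$ is onto, $y_n=F_k(x_n)$ for some $x_n$, and $x_n\notin E$. Then $|F(x_n)-y|\le2/n$. The points $x_n$ are bounded because $|x_n-y_n|\le a^{1/d}/\gamma$. A limit point $x$ satisfies $F(x)=y$, and $x\notin E$ because the complement of $E$ is closed.

(2) If some $y\in F(A)$ were not in $F(\partial A)$, Lemma~\ref{lem:ball} would give a ball $V\subseteq F_k(A)\subseteq F_k(E)$ for all large $k$, contradicting $|F_k(E)|\to0$. So $F(A)\subseteq F(\partial A)$, and $\partial A\subseteq A$ gives equality.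

(3) An open set of measure zero is empty, and then $F=\mathrm{id}$ works. Let $a=|E|>0$, let $\gamma_j\uparrow\omega_d^{1/d}$, and let $F^{(j)}$ be the contraction given by (1) for $\gamma_j$. These maps are $1$-Lipschitz with $|F^{(j)}-\mathrm{id}|\le a^{1/d}/\gamma_1$, so by the Arzel\`a--Ascoli theorem a subsequence converges locally uniformly to a contraction $F$, and $|F-\mathrm{id}|\le(a/\omega_d)^{1/d}$. Given $y$, write $y=F^{(j)}(x_j)$ with $x_j\notin E$. The $x_j$ are bounded. Pass to a further subsequence along which $x_j\to x$. Then $x\notin E$, and $|F^{(j)}(x)-y|\le|x-x_j|\to0$ gives $F(x)=y$. For an open ball $E$ of radius $r$ and center $p$ the bound equals $r$, and $F(x)=p$ with $x\notin E$ gives $|F(x)-x|=|p-x|\ge r$. This completes the proof of Theorem~\ref{thm:holes}. \qed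

\begin{remark}\label{rem:hyp}
Boundedness of $E$ is used for Brenier's theorem and for the cutoff in Step~3, and $\sigma$-compactness makes $F(E)$ measurable. The gap between $\gamma$ and $\omega_d^{1/d}$ absorbs three losses: the factor $1-\vartheta$ from smoothing, the factor $1-hd\Lambda/2$ in \eqref{eq:cond}, and the passage from $E_\infty$ to $E_k$. Openness is used in (1) and (3) to keep the limit point outside $E$. Statement (3) fails for a closed ball of radius $r$ and center $p$, since $F(x)=p$ with $x\notin E$ forces $|F(x)-x|>r$.
\end{remark}

\section{Flattening curves of finite length}\label{sec:slabs}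

\subsection{Slab maps}

Let $n\in\mathbb{R}^2$ be a unit vector and $J\subseteq\mathbb{R}$ a finite, possibly empty, union of compact intervals. Put
\[
m_J(t)=\int_0^t\mathbf{1}_J(v)\,dv,\qquad S_{n,J}(x)=x-m_J(x\cdot n)\,n .
\]
We call $S_{n,J}$ a \emph{slab map}. In orthonormal coordinates whose first axis is $n$, it is $(t,v)\mapsto(t-m_J(t),v)$, and $t-m_J(t)$ is continuous with slope $0$ on the components of $J$ and slope $1$ on the components of $\mathbb{R}\setminus J$. This gives the following properties of $S=S_{n,J}$.
\begin{enumerate}
\item[(S1)] $S$ is a contraction of $\mathbb{R}^2$, and $|S-\mathrm{id}|\le|J|$.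
\item[(S2)] $S$ maps $\{x:x\cdot n\in J\}$ into finitely many lines, one for each component of $J$.
\item[(S3)] $S$ is a translation on each component of $\{x:x\cdot n\notin J\}$.
\item[(S4)] The plane is covered by finitely many sets, each an intersection of at most two closed half-planes, on each of which $S$ is affine. In particular, $S$ maps a line into finitely many lines.
\end{enumerate}

A slab costs its width in displacement, so the question is whether a long curve can be flattened by slabs of small total width. For the unit circle, cut it into $2m$ arcs of angle $\pi/m$. Each arc lies in a slab parallel to its chord of width $1-\cos\frac{\pi}{2m}\le\frac{\pi^2}{8m^2}$, and the total width is at most $\frac{\pi^2}{4m}$, which tends to zero. The reason is that an arc that runs almost parallel to a line has a projection on the normal that is much shorter than the arc. Two points need care. Collapsing the first slab deforms the rest of the curve, but by (S3) the part outside the slab is only translated and keeps its directions, while by (S2) and (S4) the part inside lands on lines and stays on lines. And for a Lipschitz curve the direction is only a measurable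 function of the parameter, so the arcs are replaced by measurable sets of parameters.

We use the inequality
\begin{equation}\label{eq:image}
|u(A)|\le\int_A|u'|\,dt
\end{equation}
for a real Lipschitz function $u$ on a compact interval and a measurable subset $A$. It holds for intervals $A$, because $u$ is the integral of $u'$; then for relatively open sets, by summing over components; and then for all $A$, by approximation from outside, since $u'$ is bounded.

\begin{lemma}\label{lem:flatten}
Let $D\subseteq\mathbb{R}$ be a finite union of disjoint compact intervals, let $\xi\colon D\to\mathbb{R}^2$ be $1$-Lipschitz on each of them, and let $\tau>0$. There are a composition $\Phi$ of finitely many slab maps with $|\Phi-\mathrm{id}|\le\tau$, an open set $W\supseteq\xi(D)$, and a finite union $\Gamma$ of lines such that $\Phi(W)\subseteq\Gamma$.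
\end{lemma}

\begin{proof}
\emph{Sorting by direction.} Let $L=|D|$, choose $\zeta>0$ with $\zeta L\le\tau/3$ and an integer $m\ge1$ with $\pi/(2m)\le\zeta$, and let $n_i=(\cos\frac{i\pi}m,\sin\frac{i\pi}m)$ for $1\le i\le m$. If $0<|v|\le1$, a unit vector perpendicular to $v$ makes an angle at most $\pi/(2m)$ with some $\pm n_i$, so $|v\cdot n_i|\le\sin\frac\pi{2m}\le\zeta$. The derivative $\xi'$ exists almost everywhere and $|\xi'|\le1$. Let $A_i$ be the set of $t\in D$ such that $\xi'(t)$ exists and $i$ is the least index with $|\xi'(t)\cdot n_i|\le\zeta$. The sets $A_1,\dots,A_m$ are measurable and disjoint, and they cover $D$ up to a null set. Put $\delta=\tau/(6m)$.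

We construct slab maps $S_i=S_{n_i,J_i}$ and compact sets $D=D_0\supseteq D_1\supseteq\dots\supseteq D_m$ such that the curves $\xi_0=\xi$ and $\xi_i=S_i\circ\xi_{i-1}$ satisfy
\begin{equation}\label{eq:samedir}
\xi_i'=\xi'\quad\text{almost everywhere on }D_i .
\end{equation}
The set $D_i$ consists of the parameters that have not been caught by a slab in the first $i$ steps. Each $\xi_i$ is defined on $D$ and is $1$-Lipschitz on each component of $D$.

\emph{Step $i$, for $1\le i\le m$.} Let $u_i=\xi_{i-1}\cdot n_i$ on $D$. Choose a compact set $A_i'\subseteq A_i\cap D_{i-1}$ with $|(A_i\cap D_{i-1})\setminus A_i'|\le\delta$. By \eqref{eq:samedir} for $i-1$ we have $|u_i'|=|\xi'\cdot n_i|\le\zeta$ almost everywhere on $A_i'$, so \eqref{eq:image} gives $|u_i(A_i')|\le\zeta|A_i|$. We cover $u_i(A_i')$ by intervals, and to preserve \eqref{eq:samedir} we must prevent the curve from running along the edge of a slab for a set of parameters of positive measure. The level sets of $u_i$ are disjoint subsets of $D$, so the set $Z_i$ of values $c$ with $|u_i^{-1}(c)|>0$ is countable. Take an open set $O\supseteq u_i(A_i')$ with $|O|\le\zeta|A_i|+\delta$. Every point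 of $u_i(A_i')$ lies in an open interval whose closure is contained in $O$ and whose endpoints are not in $Z_i$. Finitely many of these intervals cover the compact set $u_i(A_i')$; let $J_i$ be the union of their closures. Then
\[
u_i(A_i')\subseteq\operatorname{int}J_i,\qquad|J_i|\le\zeta|A_i|+\delta,\qquad|u_i^{-1}(\partial J_i)|=0 .
\]
Let $D_i=D_{i-1}\setminus u_i^{-1}(\operatorname{int}J_i)$, a compact set disjoint from $A_i'$. Almost every $t\in D_i$ has $u_i(t)\notin J_i$. Near such a $t$ the values of $u_i$ stay in one component of $\mathbb{R}\setminus J_i$, so by (S3) the difference $\xi_i-\xi_{i-1}$ is constant near $t$. Hence $\xi_i'=\xi_{i-1}'=\xi'$ almost everywhere on $D_i$.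

\emph{The remainder.} Almost every $t\in D_m$ lies in some $A_i$; it lies in $D_{i-1}$, and not in $A_i'$ because $t\in D_i$. So $|D_m|\le m\delta$. This set is small enough to be collapsed in any direction. Let $n_{m+1}=(1,0)$ and $u_{m+1}=\xi_m\cdot n_{m+1}$. By \eqref{eq:image} the compact set $u_{m+1}(D_m)$ has measure at most $m\delta$, so it lies in the interior of a finite union $J_{m+1}$ of compact intervals with $|J_{m+1}|\le(m+1)\delta$. Let $S_{m+1}=S_{n_{m+1},J_{m+1}}$ and $\Phi=S_{m+1}\circ\dots\circ S_1$. By (S1),
\[
|\Phi-\mathrm{id}|\le\sum_{i=1}^{m+1}|J_i|\le\zeta L+(2m+1)\delta\le\frac\tau3+\frac\tau2\le\tau .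
\]

\emph{The set $W$.} For $1\le i\le m+1$ let $W_i$ be the preimage of the open set $\{x:x\cdot n_i\in\operatorname{int}J_i\}$ under $S_{i-1}\circ\dots\circ S_1$ (the identity if $i=1$), and let $W$ be the union of the $W_i$. By (S2) the map $S_i\circ\dots\circ S_1$ sends $W_i$ into finitely many lines, and by (S4) the later maps keep it in finitely many lines. So $\Phi(W)$ lies in a finite union $\Gamma$ of lines. Let $t\in D$, put $D_{m+1}=\emptyset$, and let $i$ be the least index with $t\notin D_i$. Then $t\in D_{i-1}$ and $u_i(t)\in\operatorname{int}J_i$, which means that $\xi(t)\in W_i$.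
\end{proof}

\subsection{From a flattened boundary to a polygon}

Flattening the boundary of a compact set makes the image of the whole set a polygon. Here it matters that $\Phi$ flattens a neighborhood $W$ of the curve and not only the curve.

\begin{lemma}\label{lem:polygon}
Let $X\subseteq\mathbb{R}^2$ be compact, let $\Phi$ be a composition of finitely many slab maps, let $W\supseteq\partial X$ be open, and suppose that $\Phi(W)$ lies in a finite union $\Gamma$ of lines. Then $\Phi(X)$ is a polygon.
\end{lemma}

\begin{proof}
Call a nonempty bounded intersection of finitely many closed half-planes a \emph{piece}. A piece is the convex hull of finitely many points, so it is a point, a segment, or a convex polygon in the elementary sense, which is the closure of its interior and whose boundary consists of finitely many segments.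

Let $Q\supseteq X$ be a closed square. We claim that $Q$ is a finite union of pieces on each of which $\Phi$ agrees with an affine map. This holds for the identity. If it holds for a map $\Phi_0$, and $S$ is a slab map, intersect each piece $R$, on which $\Phi_0$ agrees with an affine map $\alpha_R$, with the preimages under $\alpha_R$ of the sets in (S4). The preimage of a closed half-plane under an affine map is a closed half-plane, the plane or the empty set. So the nonempty intersections are pieces, they cover $R$, and $S\circ\Phi_0$ is affine on each of them.

Now $\Phi(X)$ is the union of the compact sets $\Phi(X\cap R)$ over the finitely many pieces $R$. The boundary of a finite union of closed sets is contained in the union of their boundaries, so it suffices to cover each $\partial\Phi(X\cap R)$ by finitely many segments. Let $\alpha$ be an affine map that agrees with $\Phi$ on $R$.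

If $R$ has empty interior or $\alpha$ is not invertible, then $\Phi(R)$ is a point or a segment, and it contains the closed set $\Phi(X\cap R)$ together with its boundary.

Let $R$ have nonempty interior and let $\alpha$ be invertible. Then $\alpha(W\cap\operatorname{int}R)$ is an open subset of the plane contained in $\Gamma$, so it is empty. Hence the connected set $\operatorname{int}R$ misses $\partial X$, and either $\operatorname{int}R\subseteq X$ or $\operatorname{int}R\cap X=\emptyset$. In the first case $R\subseteq X$, because $X$ is closed, and $\Phi(X\cap R)=\alpha(R)$ has boundary $\alpha(\partial R)$. In the second case the closed set $\Phi(X\cap R)$ is contained in $\alpha(\partial R)$. In both cases the boundary lies in $\alpha(\partial R)$, a finite union of segments.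
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\subsection{Construction of the map}

If $K=\emptyset$ there is nothing to prove. Let $K\ne\emptyset$, choose $b>0$ with $K\subseteq Q=[-b,b]^2$, and choose $r>0$ with $r<b$, $r\le\varepsilon$ and $8br\le\varepsilon$. It suffices to find a contraction $f$ of $\mathbb{R}^2$ with $|f-\mathrm{id}|\le r$ such that $f(K)$ is a polygon, because Lemma~\ref{lem:area} then gives $|f(K)|\ge|K|-8br\ge|K|-\varepsilon$.

\emph{Step 1: the holes.} The complement of $K$ has infinite area, so we single out a small part of it whose removal from a polygon leaves $K$. For $s>0$ let $G_s$ be the union of the cells $s(z+[0,1]^2)$, $z\in\mathbb{Z}^2$, that meet $K$. There are finitely many of them, and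
\[
K\subseteq G_s\subseteq\{x:\operatorname{dist}(x,K)\le\sqrt2\,s\}.
\]
The sets on the right are bounded and decrease to $K$ as $s\downarrow0$, since $K$ is closed. So $|G_s\setminus K|\to0$. Fix $s$ with $|G_s\setminus K|\le r^2/4$, let $C_1,\dots,C_N$ be the cells, and put $G=G_s$ and $E=\operatorname{int}G\setminus K$. The set $E$ is bounded and open, and $|E|\le r^2/4$. If $E=\emptyset$, then the closed set $K$ contains $\operatorname{int}G$ and hence every cell $C_i$; so $K=G$ is a polygon and $f=\mathrm{id}$ works. Assume from now on that $E\ne\emptyset$, so that $|E|>0$.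

\emph{Step 2: closing the holes.} Apply Theorem~\ref{thm:holes} with $d=2$ and $\gamma=1<\sqrt\pi$. We obtain diffeomorphisms $F_k$ converging uniformly to a contraction $F$ with $|F-\mathrm{id}|\le\sqrt{|E|}\le r/2$ and $F(\mathbb{R}^2\setminus E)=\mathbb{R}^2$. Let $X=F(K)$, a compact set. We claim that
\begin{equation}\label{eq:boundary}
\partial X\subseteq F(\partial G).
\end{equation}
Since $X$ is closed, it is enough to show that every $y\in X\setminus F(\partial G)$ is an interior point of $X$. As $y\in F(G)\setminus F(\partial G)$, Lemma~\ref{lem:ball} gives an open disk $V$ centered at $y$ with $V\subseteq F_k(\operatorname{int}G)$ for all large $k$. Let $y'\in V$ and write $y'=F(x)$ with $x\notin E$. We must exclude that $x$ comes from outside $G$. For large $k$ the point $F_k(x)$ lies in the open set $V$, hence in $F_k(\operatorname{int}G)$, and $F_k$ is injective. So $x\in\operatorname{int}G\setminus E\subseteq K$, and $y'\in X$. Thus $V\subseteq X$, which proves \eqref{eq:boundary}.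

\emph{Step 3: flattening the boundary.} We have $\partial G\subseteq\partial C_1\cup\dots\cup\partial C_N$. Parametrize the boundaries $\partial C_i$ by arclength on $N$ disjoint compact intervals of length $4s$, let $D$ be the union of these intervals, and let $\xi\colon D\to\mathbb{R}^2$ be the parametrization followed by $F$. It is $1$-Lipschitz on each interval, and $\xi(D)\supseteq F(\partial G)\supseteq\partial X$. The length $4Ns$ of $D$ may be large, but Lemma~\ref{lem:flatten} allows any $\tau$ for any length. Take $\Phi$, $W$ and $\Gamma$ from that lemma with $\tau=r/2$, and let $f=\Phi\circ F$. This is a contraction of $\mathbb{R}^2$ with $|f-\mathrm{id}|\le r/2+r/2=r$. Since $\partial X\subseteq\xi(D)\subseteq W$, Lemma~\ref{lem:polygon} shows that $f(K)=\Phi(X)$ is a polygon. This proves the existence statement.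

\subsection{Some area must be lost}

Let $K$ be the closed unit disk, and suppose that $f\colon K\to\mathbb{R}^2$ is a contraction with $|f(K)|\ge\pi$. The convex hull of $f(K)$ is compact, has diameter at most $2$, and has area at least $\pi$. By the equality case of the isodiametric inequality (Bieberbach), a compact convex set in the plane with these properties is a closed unit disk. The set $f(K)$ has full measure in this disk, so it is dense in it, and being compact it equals the disk. A segment meets the boundary circle in at most two points, so finitely many segments cannot cover it. Hence $f(K)$ is not a polygon, and the proof of Theorem~\ref{thm:main} is complete. \qed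

\begin{remark}\label{rem:compact}
Compactness of $K$ is used three times: it makes $|G_s\setminus K|$ tend to zero, it makes $E$ open, so that Theorem~\ref{thm:holes}(1) applies, and it makes $X=F(K)$ compact, as Lemma~\ref{lem:polygon} requires. For open sets the first point already fails. If $U$ is an open dense subset of $(0,1)^2$ with $|U|\le\frac12$, then every cell that meets $(0,1)^2$ in an open set meets $U$, so $G_s\supseteq(0,1)^2$ and $|G_s\setminus U|\ge\frac12$ for all $s$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BEM}
Rich\'ard Balka, M\'arton Elekes, Andr\'as M\'ath\'e, \emph{Answer to a question of Kolmogorov}, arXiv:1210.5758 (2012).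

\bibitem{EG}
Evans and Gariepy, \emph{Measure Theory and Fine Properties of Functions}.

\bibitem{Villani}
Villani, \emph{Topics in Optimal Transportation}.

\end{thebibliography}
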